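\title{Dense numerical orbits of operators without peripheral eigenvalues}

\begin{abstract}
An operator $T$ on a complex Banach space $X$ is weakly numerically hypercyclic if $\{f(T^nx):n\ge1\}$ is dense in $\mathbb{C}$ for some $x\in X$ and $f\in X^*$ with $f(x)=1$. We prove that if $T$ or $T^*$ has no eigenvalue whose modulus is the spectral radius of $T$, then $T$ is weakly numerically hypercyclic exactly when it is not power bounded. This answers affirmatively a question posed for reflexive spaces and operators with empty point spectrum, and reflexivity is not needed. The proof shows that, in the absence of a dense numerical orbit, the directions of growing orbits converge in norm along ultrafilters, and it extracts an eigenvector from this compactness.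
\end{abstract}

\section{Numerical orbits}\label{sec:intro}

Throughout, $X$ is a Banach space over $\mathbb{C}$, $X^*$ is its dual, $L(X)$ is the algebra of bounded linear operators on $X$, and $\mathbb{N}$ is the set of positive integers. For $T\in L(X)$ we write $\sigma_p(T)$ for the set of eigenvalues and $r(T)=\lim_n\|T^n\|^{1/n}$ for the spectral radius. The operator $T$ is \emph{power bounded} if $\sup_n\|T^n\|<\infty$. An eigenvalue $\lambda$ of $T$ is \emph{peripheral} if $|\lambda|=r(T)$.

For $x\in X$ and $f\in X^*$ the \emph{numerical orbit} $\{f(T^nx):n\in\mathbb{N}\}$ is what one sees of the orbit of $x$ through the single functional $f$. Following Kim, Peris and Song, $T$ is \emph{numerically hypercyclic} if this set is dense in $\mathbb{C}$ for some $x$ and $f$ with $\|x\|=\|f\|=f(x)=1$. The operator $T$ is \emph{weakly numerically hypercyclic} if the set is dense in $\mathbb{C}$ for some $x$ and $f$ with $f(x)=1$, with no condition on the norms.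

The second notion is the first one with the geometry of the norm removed: $T$ is weakly numerically hypercyclic if and only if it is numerically hypercyclic for some equivalent norm on $X$. One implication holds because $X^*$ does not change under renorming. For the other, let $f(x)=1$ and put $\|u\|'=\max\{|f(u)|,\|u-f(u)x\|\}$. Then
\[
\|u\|\le\|u-f(u)x\|+|f(u)|\,\|x\|\le(1+\|x\|)\|u\|',\qquad \|u\|'\le\max\{\|f\|,\,1+\|f\|\|x\|\}\,\|u\|,
\]
so $\|\cdot\|'$ is an equivalent norm. Moreover $\|x\|'=1$ and $|f(u)|\le\|u\|'$, so $x$ and $f$ both have norm $1$.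

What can prevent a dense numerical orbit? A dense set is unbounded, and $|f(T^nx)|\le\|f\|\|T^n\|\|x\|$, so a power bounded operator has none. Unbounded powers alone are not enough, whatever the value of $r(T)\ge1$.

\begin{example}\label{ex:obstruction}
(a) Let $X\ne\{0\}$ and $T=\lambda I$ with $|\lambda|>1$. Then $f(T^nx)=\lambda^nf(x)$, $r(T)=|\lambda|$ and $\sigma_p(T)=\sigma_p(T^*)=\{\lambda\}$.

(b) Let $\dim X\ge2$, choose $e\in X$ and $\varphi\in X^*$, both nonzero, with $\varphi(e)=0$, and put $Nx=\varphi(x)e$ and $T=I+N$. Since $N^2=0$, we have $T^n=I+nN$, so $n\|N\|-1\le\|T^n\|\le n\|N\|+1$, $r(T)=1$, and $f(T^nx)=f(x)+nf(Nx)$. Here $Te=e$, $T^*\varphi=\varphi$, and $T-\mu I$ is invertible for $\mu\neq1$, so $\sigma_p(T)=\sigma_p(T^*)=\{1\}$.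

In both cases $T$ is not power bounded, and each sequence $(f(T^nx))_n$ is constant or tends to infinity. So no numerical orbit is dense.
\end{example}

In these examples every unbounded orbit lines up with the line spanned by an eigenvector: in (b), $T^nx/\|T^nx\|\to Nx/\|Nx\|$ whenever $Nx\ne0$. A functional then sees the growth along one line and nothing else. One may guess that without eigenvectors a growing orbit keeps turning to new directions, and that this leaves enough freedom to prescribe the values of a functional on it. This leads to the following question, posed in \cite{Shkarin}.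

\begin{quote}
Let $X$ be reflexive, and let $T\in L(X)$ be not power bounded with $\sigma_p(T)=\varnothing$. Is $T$ weakly numerically hypercyclic?
\end{quote}

The answer is yes. Reflexivity is not needed, and only peripheral eigenvalues matter. To treat $T$ and $T^*$ at once we allow a restricted supply of functionals. Let $E$ be a complex Banach space. A closed linear subspace $F\subseteq E^*$ is \emph{norming} if
\[
\|x\|=\sup\{|f(x)|:f\in F,\ \|f\|\le1\}\qquad(x\in E).
\]
The two cases that we need are $F=E^*$, which is norming by the Hahn--Banach theorem, and, for $E=X^*$, the canonical image of $X$ in $X^{**}$, which is closed because $X$ is complete and norming by the definition of the dual norm. An operator $T\in L(E)$ \emph{has a dense $F$-orbit} if $\{f(T^nx):n\in\mathbb{N}\}$ is dense in $\mathbb{C}$ for some $x\in E$ and $f\in F$.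

\begin{theorem}\label{thm:main}
Let $E$ be a complex Banach space, $F\subseteq E^*$ a closed norming subspace and $T\in L(E)$. If $T$ is not power bounded and has no dense $F$-orbit, then $T$ has an eigenvalue $\lambda$ with $|\lambda|=r(T)$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $X$ be any complex Banach space and let $T\in L(X)$ be not power bounded. If $\sigma_p(T)\cap\{|\lambda|=r(T)\}=\varnothing$ or $\sigma_p(T^*)\cap\{|\lambda|=r(T)\}=\varnothing$, then $T$ is weakly numerically hypercyclic. In particular this holds if $\sigma_p(T)=\varnothing$.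
\end{corollary}

\begin{proof}
Under the condition on $\sigma_p(T)$ apply Theorem~\ref{thm:main} to $T$ with $E=X$, $F=X^*$. Under the condition on $\sigma_p(T^*)$ apply it to $T^*$ with $E=X^*$, $F=X\subseteq X^{**}$, using $\|T^{*n}\|=\|T^n\|$, $r(T^*)=r(T)$ and $(T^{*n}f)(x)=f(T^nx)$. Either way there are $x\in X$ and $f\in X^*$ with $\{f(T^nx):n\in\mathbb{N}\}$ dense. Choose $k\ge1$ with $f(T^kx)\ne0$ and put $y=T^kx/f(T^kx)$. Then $f(y)=1$, and $\{f(T^ny):n\in\mathbb{N}\}$ is the set $\{f(T^mx):m>k\}$ divided by $f(T^kx)$. It is dense, because a dense subset of $\mathbb{C}$ stays dense when finitely many points are removed.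
\end{proof}

The normalization in this proof changes $x$ but not $f$. So when $T$ itself has no peripheral eigenvalue, $f$ can be taken from any prescribed closed norming subspace of $X^*$. Since power bounded operators have bounded numerical orbits, Corollary~\ref{cor:main} is a characterization within its class.

\begin{corollary}\label{cor:char}
If $\sigma_p(T)$ or $\sigma_p(T^*)$ does not meet the circle $\{|\lambda|=r(T)\}$, then $T$ is weakly numerically hypercyclic if and only if $T$ is not power bounded.
\end{corollary}

Section~\ref{sec:model} shows the mechanism on weighted shifts. Section~\ref{sec:rigid} derives two strong properties of an operator without dense $F$-orbits, Section~\ref{sec:compact} turns a compact orbit into an eigenvector, and Section~\ref{sec:proof} builds the compact orbit.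

\section{The Baire argument and a model case}\label{sec:model}

Dense orbits will come from the Baire category theorem: in a nonempty complete metric space, a countable intersection of dense open sets is nonempty. We use it in one form only.

\begin{lemma}\label{lem:baire}
Let $P$ be a nonempty complete metric space and let $\phi_n:P\to\mathbb{C}$ $(n\in\mathbb{N})$ be continuous. If there is no $\pi\in P$ with $\{\phi_n(\pi):n\in\mathbb{N}\}$ dense in $\mathbb{C}$, then there are a nonempty open set $U\subseteq P$ and $d\in\mathbb{C}$ such that $\phi_n(\pi)\ne d$ for all $\pi\in U$ and all $n\in\mathbb{N}$.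
\end{lemma}

\begin{proof}
For $d\in\mathbb{Q}+i\mathbb{Q}$ and rational $\eta>0$, the set $O_{d,\eta}$ of all $\pi$ with $|\phi_n(\pi)-d|<\eta$ for some $n$ is open. A point in the intersection of these countably many sets would have $\{\phi_n(\pi):n\in\mathbb{N}\}$ dense. So the intersection is empty, and some $O_{d,\eta}$ is not dense: it misses a nonempty open set $U$.
\end{proof}

Thus a dense orbit exists as soon as every target $d$ can be hit exactly after an arbitrarily small change of the parameter.

Let $e_0,e_1,\dots$ be the standard basis of $\ell^2$, let $(w_n)_{n\ge0}$ be a bounded sequence of positive numbers, and let $W$ be the weighted forward shift $We_n=w_ne_{n+1}$. It has no eigenvalues. Indeed, $Wx=\lambda x$ means $\lambda x_0=0$ and $\lambda x_{n+1}=w_nx_n$ for $n\geq 0$; if $\lambda=0$ the second equation gives $x=0$, and if $\lambda\ne0$ then $x_0=0$ and induction gives $x=0$.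

Suppose that $W$ is not power bounded. We show directly that it has a dense numerical orbit. By the uniform boundedness principle there are $x\in\ell^2$ and $m_1<m_2<\cdots$ with $\|W^{m_i}x\|\to\infty$. Put $u_i=W^{m_i}x/\|W^{m_i}x\|$. The first $m_i$ coordinates of the unit vector $u_i$ vanish, so for $f=\langle\cdot,v\rangle$ we have $|f(u_i)|\le(\sum_{k\ge m_i}|v_k|^2)^{1/2}\to0$. Given $f$ and $d\in\mathbb{C}$, put
\[
g_i=f+t_i\langle\cdot,u_i\rangle,\qquad t_i=\frac{d}{\|W^{m_i}x\|}-f(u_i).
\]
Then $g_i(W^{m_i}x)=\|W^{m_i}x\|\,(f(u_i)+t_i)=d$ and
\[
\|g_i-f\|=|t_i|\le\frac{|d|}{\|W^{m_i}x\|}+|f(u_i)|\ \longrightarrow\ 0 .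
\]
So the conclusion of Lemma~\ref{lem:baire} fails for $P=(\ell^2)^*$ and $\phi_n(f)=f(W^nx)$, and some $f$ has a dense numerical orbit.

The cost $|t_i|$ of the correction has two terms. The first is small because the orbit grows, the second because the directions $u_i$ tend weakly to $0$. For a general operator the directions may have a nonzero limit $z$ in a weak sense. One can then repeat the argument inside the space $M$ of functionals that annihilate $z$, where the second term is again small. Now the correcting functional must lie in $M$ too, and this fails only if the functionals of norm $1$ in $M$ are uniformly small on $u_i$, that is, if $u_i$ approaches the line spanned by $z$ in norm, as in Example~\ref{ex:obstruction}(b). This is Lemma~\ref{lem:directions} below. It yields norm convergence of directions, which is not yet an eigenvector: the vector $x$ given by uniform boundedness may have $\|T^nx\|$ large for few $n$, at a rate unrelated to $r(T)^n$. Lemma~\ref{lem:growth} supplies a better vector.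

\section{Operators without dense orbits}\label{sec:rigid}

In this section $E$, $F$, $T$ are as in Theorem~\ref{thm:main}, except that $T$ may be power bounded.

\subsection*{One orbit sees the norms of all powers}
If a value $d$ is avoided by all $f$ near $f_0$, with $y$ fixed, then $|f_0(T^ny)-d|$ must be at least a constant times $\|T^ny\|$. To replace $\|T^ny\|$ by the operator norm we perturb the vector and the functional together: the second-order term of the perturbation is $g(T^nu)$ with $g$ and $u$ both free.

\begin{lemma}\label{lem:growth}
Suppose that $T$ has no dense $F$-orbit, and let $Y\subseteq E$ be a closed $T$-invariant subspace. Then there are $y_0\in Y$, $f_0\in F$, $\varepsilon>0$ and $d\in\mathbb{C}$ such that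
\[
|f_0(T^ny)|\ \ge\ \varepsilon^2\,\|T^n|_Y\|-|d|
\]
for all $n\in\mathbb{N}$ and all $y\in Y$ with $\|y-y_0\|<\varepsilon$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:baire} to $P=Y\times F$, which is complete because $Y$ and $F$ are closed, and $\phi_n(y,f)=f(T^ny)$. We obtain $y_0$, $f_0$, $\varepsilon$, $d$ with $f(T^ny)\ne d$ for all $n$ whenever $\|y-y_0\|<2\varepsilon$ and $\|f-f_0\|<2\varepsilon$.

Fix $n$ and $y\in Y$ with $\|y-y_0\|<\varepsilon$. Let $u\in Y$ and $g\in F$ have norm at most $\varepsilon$, and consider
\[
Q(s)=(f_0+sg)\big(T^n(y+su)\big)-d=\big(f_0(T^ny)-d\big)+s\big(f_0(T^nu)+g(T^ny)\big)+s^2g(T^nu).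
\]
For $|s|<1$ we have $\|y+su-y_0\|<2\varepsilon$ and $\|sg\|<2\varepsilon$, so $Q(s)\ne0$. If $g(T^nu)\ne0$, both complex roots of $Q$ have modulus at least $1$, and their product is $(f_0(T^ny)-d)/g(T^nu)$. Hence $|g(T^nu)|\le|f_0(T^ny)-d|$, and this is trivially true when $g(T^nu)=0$. Since $F$ is norming, the supremum of $|g(T^nu)|$ over $g$ is $\varepsilon\|T^nu\|$, and the supremum of this over $u$ is $\varepsilon^2\|T^n|_Y\|$. Therefore $\varepsilon^2\|T^n|_Y\|\le|f_0(T^ny)|+|d|$.
\end{proof}

The lemma will be used twice: for $Y=E$, to find an orbit of maximal growth, and for a proper subspace, where the freedom to move $y$ in a ball lets us pick $y$ from a dense set of vectors with known behavior.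

\subsection*{Limits along ultrafilters}
We shall need limits that exist for all vectors of $E$ at once and respect linear combinations. A \emph{free ultrafilter} on $\mathbb{N}$ is a family $q$ of infinite subsets of $\mathbb{N}$ that is closed under finite intersections and supersets and contains, for each $B\subseteq\mathbb{N}$, either $B$ or its complement. It contains every set with finite complement, and every infinite subset of $\mathbb{N}$ belongs to some free ultrafilter. A property holds for \emph{$q$-almost all} $i$ if the set of $i$ where it holds is in $q$. A sequence $(a_i)$ in a metric space \emph{converges to $a$ along $q$}, written $a=\lim_qa_i$, if for each $\eta>0$ the distance from $a_i$ to $a$ is less than $\eta$ for $q$-almost all $i$; the sequence needs to be defined only for $q$-almost all $i$. We use the following facts.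
\begin{itemize}
\item[(U1)] Limits along $q$ are unique, agree with ordinary limits when these exist, and commute with continuous maps. If $q$-almost all $a_i$ lie in a closed set, so does $\lim_qa_i$.
\item[(U2)] If $q$-almost all $a_i$ lie in a compact set, then $\lim_qa_i$ exists. This applies to bounded scalar sequences and to sequences in $[0,\infty]$.
\item[(U3)] If $(a_i)$ converges along every free ultrafilter, then $\{a_i:i\in\mathbb{N}\}$ is relatively compact.
\end{itemize}
To prove (U3), it suffices to show that $(a_i)_{i\in B}$ has a convergent subsequence for each infinite $B\subseteq\mathbb{N}$, since a sequence of points of $\{a_i\}$ either repeats one index infinitely often or has a subsequence with increasing indices. Take $q$ containing $B$ and let $a=\lim_qa_i$. For each $l$ the set of $i\in B$ with $a_i$ within $1/l$ of $a$ belongs to $q$, so it is infinite, and we can choose $i_1<i_2<\cdots$ in $B$ with $a_{i_l}\to a$.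

\subsection*{Directions of growing orbits converge}
In a reflexive space the directions $u_i$ have a weak limit along $q$. In general they have a pointwise limit as functionals on $F$, which is an element of $F^*$, and this suffices: the limit turns out to be a norm limit, which brings it back into $E$.

\begin{lemma}\label{lem:directions}
Suppose that $T$ has no dense $F$-orbit. Let $x\in E$, let $m_i\in\mathbb{N}$, and let $q$ be a free ultrafilter with $\lim_q\|T^{m_i}x\|=\infty$. Then $u_i=T^{m_i}x/\|T^{m_i}x\|$ converges in norm in $E$ along $q$. Consequently, if $\alpha_i$ are scalars with $\alpha_i\|T^{m_i}x\|$ bounded for $q$-almost all $i$, then $\alpha_iT^{m_i}x$ converges in norm along $q$.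
\end{lemma}

\begin{proof}
By (U2) and (U1), $z(f)=\lim_qf(u_i)$ defines $z\in F^*$ with $\|z\|\le1$. Let $M=\ker z$, a closed subspace of $F$, and put $\|v\|_M=\sup\{|g(v)|:g\in M,\ \|g\|\le1\}$ for $v\in E$.

\emph{Claim: $\lim_q\|u_i\|_M=0$.} Lemma~\ref{lem:baire}, applied to $P=M$ and $\phi_n(f)=f(T^nx)$, gives $f_1\in M$, $\varepsilon>0$ and $d\in\mathbb{C}$ with $g(T^nx)\ne d-f_1(T^nx)$ for all $n$ and all $g\in M$ with $\|g\|<\varepsilon$. The numbers $g(T^nx)$, for such $g$, include every complex number of modulus less than $\varepsilon\|T^nx\|_M$, because $g$ may be multiplied by any scalar of modulus at most $1$. Hence $|d-f_1(T^nx)|\ge\varepsilon\|T^nx\|_M$. Taking $n=m_i$ and dividing by $\|T^{m_i}x\|$, we get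
\[
\varepsilon\|u_i\|_M\le\frac{|d|}{\|T^{m_i}x\|}+|f_1(u_i)|,
\]
and the right side tends to $0+|z(f_1)|=0$ along $q$. This proves the claim.

If $z=0$, then $M=F$ and $\|u_i\|_M=\|u_i\|=1$ because $F$ is norming, which contradicts the claim. So there is $h\in F$ with $z(h)=1$. Let $\iota:E\to F^*$ be the evaluation map $(\iota v)(f)=f(v)$; it is isometric because $F$ is norming. For $f\in F$ with $\|f\|\le1$, the functional $f-z(f)h$ lies in $M$ and has norm at most $1+\|h\|$, so
\[
\big|(\iota u_i)(f)-h(u_i)z(f)\big|=\big|(f-z(f)h)(u_i)\big|\le(1+\|h\|)\,\|u_i\|_M .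
\]
Thus $\lim_q\|\iota u_i-h(u_i)z\|=0$, and $\lim_qh(u_i)=z(h)=1$, so $\iota u_i$ converges to $z$ in norm along $q$. The subspace $\iota(E)$ is complete, hence closed, so $z=\iota u$ for some $u\in E$ by (U1), and $\|u_i-u\|=\|\iota u_i-z\|$ tends to $0$ along $q$.

Finally, $\alpha_iT^{m_i}x$ is the product of the scalar $\alpha_i\|T^{m_i}x\|$, which converges along $q$ by (U2), and the vector $u_i$.
\end{proof}

\section{Compact orbits and unimodular eigenvalues}\label{sec:compact}

If $R^Ny=y\ne0$, then for each $N$th root of unity $\zeta$ the vector $y_\zeta=\frac1N\sum_{k=0}^{N-1}\zeta^{-k}R^ky$ satisfies $Ry_\zeta=\zeta y_\zeta$, and $\sum_\zeta y_\zeta=y$, so some $y_\zeta$ is an eigenvector. For a compact orbit the same averaging works once the cyclic group of order $N$ is replaced by a compact group. We recall three facts. The surjective isometries of a compact metric space form a compact metrizable group in the uniform metric, by the Arzel\`a--Ascoli theorem. A compact abelian group $G$ carries a translation invariant probability measure $dg$, the Haar measure, and a continuous function $\psi:G\to\mathbb{C}$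 vanishes identically if $\int_G\overline{\chi(g)}\psi(g)\,dg=0$ for every character $\chi$, that is, for every continuous homomorphism of $G$ into the unit circle. A continuous function from a compact metrizable $G$ to a Banach space has a Bochner integral, which commutes with bounded linear maps.

\begin{lemma}\label{lem:compact}
Let $R$ be a power bounded operator on a complex Banach space $Y$, and let $y\in Y$ be such that $\{R^ky:k\ge0\}$ is relatively compact in norm and $0$ is not in its closure. Then $R$ has an eigenvalue of modulus $1$.
\end{lemma}

\begin{proof}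
The norm $\|v\|'=\sup_{n\ge0}\|R^nv\|$ satisfies $\|v\|\le\|v\|'\le\sup_{n\ge0}\|R^n\|\,\|v\|$ and $\|Rv\|'\le\|v\|'$. Passing to it, we may assume $\|R\|\le1$. Let $H$ be the closure of $\{R^ky:k\ge0\}$; it is compact, $RH\subseteq H$ and $0\notin H$. The map $R$ need not be invertible on $H$, so we pass to the part of $H$ on which it is.

\emph{The set $H_\infty=\bigcap_{n\ge0}R^nH$.} It is the intersection of a decreasing sequence of nonempty compact sets, so it is nonempty and compact, and $RH_\infty\subseteq H_\infty$. For $h\in H_\infty$ the compact sets $R^{-1}(h)\cap R^nH$ decrease and are nonempty, since $h\in R^{n+1}H$. A point in their intersection is a preimage of $h$ in $H_\infty$. So $RH_\infty=H_\infty$.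

\emph{$R$ is isometric on $H_\infty$.} Let $a_1,b_1\in H_\infty$, put $a_0=Ra_1$, $b_0=Rb_1$, and choose $a_l,b_l\in H_\infty$ $(l\ge2)$ with $Ra_{l}=a_{l-1}$, $Rb_{l}=b_{l-1}$. The distances $D_l=\|a_l-b_l\|$ are nondecreasing in $l$, since $\|R\|\le1$. Let $\eta>0$. The sequence $(a_l,b_l)$ lies in the compact set $H_\infty\times H_\infty$, so there are $n<m$ with $\|a_n-a_m\|<\eta$ and $\|b_n-b_m\|<\eta$. Applying $R^n$ gives $\|a_0-a_{m-n}\|<\eta$ and $\|b_0-b_{m-n}\|<\eta$. Hence $D_0\le D_1\le D_{m-n}\le D_0+2\eta$, and so $D_0=D_1$.

\emph{Averaging.} The map $\rho=R|_{H_\infty}$ is a surjective isometry of $H_\infty$. Let $G$ be the closure of $\{\rho^n:n\in\mathbb{Z}\}$ in the isometry group; it is a compact abelian group. Fix $h\in H_\infty$. The map $g\mapsto g(h)$ from $G$ to $Y$ is continuous, and for a character $\chi$ we put $h_\chi=\int_G\overline{\chi(g)}\,g(h)\,dg\in Y$. Since $g(h)\in H_\infty$, we have $R(g(h))=(\rho g)(h)$, and translation invariance gives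
\[
Rh_\chi=\int_G\overline{\chi(g)}\,(\rho g)(h)\,dg=\int_G\overline{\chi(\rho^{-1}g)}\,g(h)\,dg=\chi(\rho)\,h_\chi .
\]
Suppose that $h_\chi=0$ for every $\chi$. Then for each $\varphi\in Y^*$ the continuous function $\psi(g)=\varphi(g(h))$ has $\int_G\overline{\chi}\psi\,dg=\varphi(h_\chi)=0$ for all $\chi$, so $\psi=0$. At the identity of $G$ this reads $\varphi(h)=0$ for all $\varphi$, so $h=0$, contrary to $0\notin H$. Hence some $h_\chi$ is an eigenvector, with eigenvalue $\chi(\rho)$ of modulus $1$.
\end{proof}

Neither condition on the orbit can be omitted: $R=\frac12I$ has relatively compact orbits with $0$ in the closure, and the unweighted forward shift on $\ell^2$ has the orbit $e_0,e_1,\dots$ but no eigenvalue.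

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $T$ be not power bounded and without dense $F$-orbit. Then $r=r(T)\ge1$, since $r<1$ would give $\|T^n\|\to0$. Put
\[
A=T/r,\qquad\omega_n=\|A^n\| .
\]
Then $\omega_n^{1/n}\to r(A)=1$, and $\omega_n\ge r(A^n)=1$. We show that $A$ has an eigenvalue $\mu$ of modulus $1$; then $r\mu$ is a peripheral eigenvalue of $T$. Lemma~\ref{lem:growth} with $Y=E$ gives $x_0\in E$, $f_0\in F$, $c>0$ and $C\ge0$ with $|f_0(T^nx_0)|\ge c\|T^n\|-C$, that is,
\begin{equation}\label{eq:lower}
|f_0(A^nx_0)|\ \ge\ c\,\omega_n-Cr^{-n}\qquad(n\in\mathbb{N}).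
\end{equation}

\subsection*{Case A: $A$ is power bounded}
Here the $A$-orbit of $x_0$ itself has the properties required in Lemma~\ref{lem:compact}. We have $r>1$, since for $r=1$ the operators $A$ and $T$ coincide. By \eqref{eq:lower} and $\omega_n\ge1$ there is $n_0$ with $|f_0(A^nx_0)|\ge c/2$ for $n\ge n_0$. So $0$ is not in the closure of $\{A^nx_0:n\ge n_0\}$, and $\|T^nx_0\|\ge r^nc/(2\|f_0\|)\to\infty$. The numbers $r^{-n}\|T^nx_0\|=\|A^nx_0\|$ are bounded, so by Lemma~\ref{lem:directions} the sequence $A^nx_0=r^{-n}T^nx_0$ converges in norm along every free ultrafilter. By (U3) its range is relatively compact. Lemma~\ref{lem:compact} applies to $R=A$ and $y=A^{n_0}x_0$.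

\subsection*{Case B: $A$ is not power bounded}
Now Lemma~\ref{lem:compact} does not apply to $A$, and by \eqref{eq:lower} the $A$-orbit of $x_0$ is unbounded. We must find an invariant subspace on which $A$ is power bounded, and in it an orbit that is compact and stays away from $0$. Both come from limits of normalized powers $A^{n+k}/\omega_n$ as $n\to\infty$. In Example~\ref{ex:obstruction}(b), where $A=I+N$ and $\omega_n/n\to\|N\|$, these limits equal $N/\|N\|$ for every $k$, and their range is spanned by the eigenvector $e$.

\medskip\noindent\emph{Step 1: the exponents $n_j$.} We need the ratios $\omega_{n+k}/\omega_n$ to be bounded, in the limit, uniformly in $k\in\mathbb{Z}$. Submultiplicativity gives only the bound $\omega_k$ for $k>0$ and no bound for $k<0$. We therefore choose $n$ where $\omega_n$ peaks relative to a slowly growing exponential. For fixed $j\in\mathbb{N}$, $\omega_ne^{-n/j}=(\omega_n^{1/n}e^{-1/j})^n\to0$ as $n\to\infty$; this is where the normalization by the spectral radius is used. Let $n_j$ maximize $\omega_ne^{-n/j}$ over $n\in\mathbb{N}$. Comparing the values at $n_j+k$ and $n_j$,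
\begin{equation}\label{eq:peak}
\omega_{n_j+k}\le e^{k/j}\,\omega_{n_j}\qquad(k\in\mathbb{Z},\ n_j+k\ge1).
\end{equation}
Moreover $\omega_{n_j}\to\infty$: given $L>0$, choose $m$ with $\omega_m\ge2L$; for all $j$ with $e^{-m/j}\ge\frac12$ we have $\omega_{n_j}\ge\omega_{n_j}e^{-n_j/j}\ge\omega_me^{-m/j}\ge L$. As $\omega_n$ is bounded on finite sets of $n$, also $n_j\to\infty$.

\medskip\noindent\emph{Step 2: the limit operators $S_k$.} Fix a free ultrafilter $p$ on the set of indices $j$. We claim that for all $x\in E$ and $k\in\mathbb{Z}$ the norm limit
\[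
S_kx=\lim_p\ A^{n_j+k}x/\omega_{n_j}
\]
exists; the terms are defined for all large $j$. By (U2), $\lim_p\|T^{n_j+k}x\|$ exists in $[0,\infty]$. If it is finite, then $\|A^{n_j+k}x\|/\omega_{n_j}\le\|T^{n_j+k}x\|/\omega_{n_j}$ tends to $0$ along $p$, because $r\ge1$ and $\omega_{n_j}\to\infty$. If it is infinite, Lemma~\ref{lem:directions} applies with $\alpha_j=r^{-(n_j+k)}/\omega_{n_j}$, since \eqref{eq:peak} gives $\alpha_j\|T^{n_j+k}x\|=\|A^{n_j+k}x\|/\omega_{n_j}\le e^{k/j}\|x\|\le e^{|k|}\|x\|$.

By (U1) each $S_k$ is linear, $\|S_kx\|\le\lim_je^{k/j}\|x\|=\|x\|$, and $A$ may be moved through the limit. Thus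
\begin{equation}\label{eq:S}
\|S_k\|\le1,\qquad AS_k=S_{k+1}=S_kA\qquad(k\in\mathbb{Z}).
\end{equation}
Dividing \eqref{eq:lower} at $n=n_j$ by $\omega_{n_j}$ and passing to the limit along $p$ gives $|f_0(S_0x_0)|\ge c$. In particular $S_0x_0\ne0$.

\medskip\noindent\emph{Step 3: a subspace on which $A$ is power bounded.} From $S_{k+1}=S_kA$ we get $\operatorname{ran}S_{k+1}\subseteq\operatorname{ran}S_k$, so $Y_0=\bigcup_{k\in\mathbb{Z}}\operatorname{ran}S_k$ is a linear subspace, and it is invariant under $A$, hence under $T$, because $AS_k=S_{k+1}$. Let $Y$ be its closure. Each $y=S_kx\in Y_0$ has a bounded $A$-orbit, since $\|A^ny\|=\|S_{k+n}x\|\le\|x\|$. The uniform boundedness principle does not apply, as $Y_0$ need not be complete and the bound is in terms of $\|x\|$, not $\|y\|$. Lemma~\ref{lem:growth} replaces it. Applied to $Y$, it gives $f\in F$, $\varepsilon>0$, $d\in\mathbb{C}$ and an open ball of $Y$ whose points satisfy its inequality. Take $y\in Y_0$ in this ball and divide by $r^n\ge1$: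
\[
\varepsilon^2\|A^n|_Y\|\le\|f\|\,\|A^ny\|+|d|\qquad(n\in\mathbb{N}).
\]
The right side is bounded in $n$, so $K=\sup_{n\ge0}\|A^n|_Y\|<\infty$.

\medskip\noindent\emph{Step 4: a backward orbit bounded below.} The vectors $S_kx_0$ $(k\in\mathbb{Z})$ form a two-sided $A$-orbit in $Y$. Nothing so far prevents $S_kx_0$ from tending to $0$ as $k\to+\infty$. In the other direction power boundedness gives a lower bound: for $k\ge0$, $S_0x_0=A^kS_{-k}x_0$ with $S_{-k}x_0\in Y$, so
\begin{equation}\label{eq:back}
\|S_{-k}x_0\|\ \ge\ \delta:=\|S_0x_0\|/K\ >\ 0\qquad(k\ge0).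
\end{equation}

\medskip\noindent\emph{Step 5: the set $\Sigma=\{S_{-k}x_0:k\ge0\}$ is relatively compact.} Lemma~\ref{lem:directions} concerns multiples of vectors $T^mx_0$, so we approximate $S_{-k}x_0$ by such multiples. Fix $k\in\mathbb{N}$. Since $r\ge1$,
\[
\|T^{n_j-k}x_0\|\ \ge\ \omega_{n_j}\cdot\big\|A^{n_j-k}x_0/\omega_{n_j}\big\|,
\]
where the first factor tends to infinity and the second tends to $\|S_{-k}x_0\|>0$ along $p$. Hence for $p$-almost all $j$ we have $n_j-k\ge1$, $\|T^{n_j-k}x_0\|\ge k$ and $\|S_{-k}x_0-A^{n_j-k}x_0/\omega_{n_j}\|\le1/k$. Pick one such $j=j(k)$, and put $m_k=n_{j(k)}-k$ and $\alpha_k=r^{-m_k}/\omega_{n_{j(k)}}$. Then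
\[
\|T^{m_k}x_0\|\ge k,\qquad\|S_{-k}x_0-\alpha_kT^{m_k}x_0\|\le1/k,\qquad\alpha_k\|T^{m_k}x_0\|\le\|x_0\|+1,
\]
the last inequality by the second one and \eqref{eq:S}. For every free ultrafilter $q$, Lemma~\ref{lem:directions} shows that $\alpha_kT^{m_k}x_0$ converges in norm along $q$, and therefore so does $S_{-k}x_0$. By (U3), $\Sigma$ is relatively compact.

\medskip\noindent\emph{Step 6: a forward orbit inside $\overline{\Sigma}$.} The compact set $\overline\Sigma\subseteq Y$ consists of vectors of norm at least $\delta$, by \eqref{eq:back}. A limit point of the backward orbit has its whole forward orbit in this set. Indeed, fix a free ultrafilter $q$ and let $y=\lim_qS_{-k}x_0\in Y$. For $m\ge0$, \eqref{eq:S} gives $A^my=\lim_qS_{m-k}x_0$, and $S_{m-k}x_0\in\Sigma$ for all $k\ge m$, so $A^my\in\overline\Sigma$. Thus $\{A^my:m\ge0\}$ is relatively compact and $0$ is not in its closure. Lemma~\ref{lem:compact}, applied to the power bounded operator $R=A|_Y$ and the vector $y$, gives an eigenvalue of $A$ of modulus $1$. This completes Case B and the proof of Theorem~\ref{thm:main}. \hfill$\square$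

\section{The role of the hypotheses}\label{sec:hyp}

Example~\ref{ex:obstruction} shows that the spectral condition in Corollary~\ref{cor:main} cannot be dropped for any value of $r(T)\ge1$. The examples below concern its exact form and the assumptions on $F$. We identify $(\ell^2)^*$ with $\ell^2$ through the coordinates $f(e_n)$, and write $S$ and $B$ for the unweighted forward and backward shifts, so that $S^*=B$ and $B^*=S$.

\begin{example}[eigenvalues inside the circle]
The solutions of $Bx=\mu x$ are the multiples of $(\mu^n)_{n\ge0}$, which is in $\ell^2$ exactly when $|\mu|<1$, and $S$ has no eigenvalue. So for $T=2B\oplus2S$ on the Hilbert sum $\ell^2\oplus\ell^2$, both $\sigma_p(T)$ and $\sigma_p(T^*)$ equal the open disc $\{|\lambda|<2\}$, while $\|T^n\|=2^n$ and $r(T)=2$. Corollary~\ref{cor:main} applies.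
\end{example}

\begin{example}[$T$ versus $T^*$]
On $\ell^2$ let $Te_0=0$ and $Te_n=\frac{n+1}{n}e_{n-1}$ for $n\ge1$. Then $T^ne_{k+n}=\frac{k+n+1}{k+1}e_k$, so $\|T^n\|=n+1$ and $r(T)=1$. For $|\lambda|=1$ the vector $(\lambda^n/(n+1))_{n\ge0}$ is in $\ell^2$ and is an eigenvector with eigenvalue $\lambda$. The adjoint $T^*$ is a weighted forward shift with positive weights and has no eigenvalue. Hence $T$ satisfies the second condition of Corollary~\ref{cor:main} and not the first, and the operator $T^*$ satisfies the first and not the second. This $T$ is weakly numerically hypercyclic although every point of the circle $|\lambda|=r(T)$ is an eigenvalue, so a peripheral eigenvalue does not by itself exclude a dense numerical orbit.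
\end{example}

\begin{example}[the subspace $F$]
Let $E=\ell^2$ and $T=2S$, which is not power bounded and has no eigenvalue. The first $n$ coordinates of $T^nx$ vanish. If $F$ is the space of finitely supported functionals, which satisfies the norming identity but is not closed, then $f(T^nx)=0$ for all large $n$. If $F$ is spanned by the functional $x\mapsto x_0$, which is closed but not norming, then $f(T^nx)=0$ for all $n\in\mathbb{N}$. In neither case is there a dense $F$-orbit, so both assumptions on $F$ in Theorem~\ref{thm:main} are needed.
\end{example}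

\begin{thebibliography}{1}

\bibitem{Shkarin}
Stanislav Shkarin, \emph{On numerically hypercyclic operators}, arXiv:1302.2483 (2013).

\end{thebibliography}
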